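# Separable infinity harmonic functions in cones: the inradius fixes the exponents, the incenters decide proportionality

## 1. A profile that becomes flat at a finite distance

Everything in this lecture is built from one function of one variable. We construct it first.

Let $N\ge 2$. On the unit sphere $S^{N-1}\subset\mathbb R^N$ let $\nabla'$ be the spherical gradient and $\operatorname{dist}$ the geodesic distance, and write points of $\mathbb R^N\setminus\{0\}$ as $x=r\sigma$ with $r>0$, $\sigma\in S^{N-1}$. The infinity Laplacian is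
$$\Delta_\infty u=\tfrac12\nabla|\nabla u|^2\cdot\nabla u=\sum_{i,j}u_{x_i}u_{x_j}u_{x_ix_j}=D^2u(\nabla u,\nabla u).$$

**Functions of one spherical variable.** Let $s$ be a smooth function on an open subset of $S^{N-1}$ with $|\nabla's|=1$. The example to keep in mind is $s(\sigma)=\operatorname{dist}(\sigma,y)=\arccos(\sigma\cdot y)$, which is smooth with unit gradient on $\{0<s<\pi\}$. Let $U=r^\gamma h(s)$ with $h>0$ of class $C^2$. The radial part of $\nabla U$ is $\gamma r^{\gamma-1}h$, and the tangential part is $r^{\gamma-1}h'\,\nabla's$. So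
$$|\nabla U|^2=r^{2\gamma-2}G,\qquad G=\gamma^2h^2+h'^2.$$
Taking the gradient again and pairing it with $\nabla U$, the radial parts contribute $(2\gamma-2)r^{2\gamma-3}G\cdot\gamma r^{\gamma-1}h$ and the tangential parts $r^{2\gamma-3}G'\cdot r^{\gamma-1}h'$. Hence
$$\Delta_\infty U=r^{3\gamma-4}\big[\gamma(\gamma-1)hG+\tfrac12G'h'\big].$$
Put $p=h'/h$, so $h''/h=p'+p^2$. Since $\tfrac12G'h'=\gamma^2hh'^2+h'^2h''$, dividing the bracket by $h^3$ gives
$$\gamma(\gamma-1)(\gamma^2+p^2)+\gamma^2p^2+p^2p'+p^4=p^2p'+(p^2+\gamma^2)\big(p^2+\gamma(\gamma-1)\big).$$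
For $\gamma<0$ or $\gamma\ge1$ put $a=|\gamma|$, $b=\sqrt{\gamma(\gamma-1)}$ and $H(p)=(p^2+a^2)(p^2+b^2)$. We have shown
$$\Delta_\infty U=r^{3\gamma-4}h^3\big[p^2p'+H(p)\big].\tag{1}$$
So $U$ is a classical solution exactly when $p^2p'=-H(p)$, a first-order autonomous equation.

**The lifetime.** A solution starting at $p=+\infty$ reaches $p=0$ after the time
$$R_\gamma=\int_0^\infty\frac{p^2\,dp}{H(p)}=\frac{\pi}{2(a+b)}.\tag{2}$$
To compute the integral, note that $a^2-b^2=\gamma\ne0$ and
$$\frac{p^2}{H(p)}=\frac1{a^2-b^2}\Big[\frac{a^2}{p^2+a^2}-\frac{b^2}{p^2+b^2}\Big],$$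
whose integral is $\frac{\pi}{2}\cdot\frac{a-b}{a^2-b^2}$.

**The profile.** Write $R=R_\gamma$ and define $P:(0,R)\to(0,\infty)$ by $t=\int_{P(t)}^\infty p^2\,dp/H(p)$. Then $P$ is smooth and decreasing, with $P(0^+)=\infty$, $P(R^-)=0$, and differentiation in $t$ gives
$$P^2P'=-H(P).\tag{3}$$
Since $p^2/H(p)\sim p^{-2}$ at infinity, $P(t)\sim 1/t$ as $t\downarrow0$, so $\int_0P=\infty$. Near $R$ the function $P$ is bounded. Therefore
$$f(t)=\exp\Big(-\int_t^RP\Big)\ \ (0<t<R),\qquad f(0)=0,\qquad f=1\ \text{ on }[R,\infty]$$
is continuous and nondecreasing. On $(0,R)$ it is smooth and strictly increasing, with $f'/f=P$ and $f'(R^-)=0$.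

How flat is $f$ at $R$? If $b>0$, then
$$R-t=\int_0^{P(t)}\frac{p^2dp}{H(p)}=\frac{P(t)^3}{3a^2b^2}(1+o(1))\qquad(t\uparrow R),$$
so $P(R-s)\sim(3a^2b^2s)^{1/3}$, and integration gives
$$-\ln f(R-s)=\kappa s^{4/3}(1+o(1))\quad(s\downarrow0),\qquad \kappa=\tfrac34(3a^2b^2)^{1/3}>0.\tag{4}$$
The power $4/3<2$ will be decisive. If $b=0$, then $\gamma=1$, $t=\int_P^\infty dp/(p^2+1)$, so $P=\cot t$, $R=\pi/2$ and $f(t)=\sin t$ on $[0,\pi/2]$.

**Two families of classical solutions.** Let $|\nabla's|=1$ and $0<s<R$. By (1) and (3), $r^\gamma f(s)$ is a classical solution. So is $r^\gamma f(R-s)$: its logarithmic derivative is $p(s)=-P(R-s)$, with $p'(s)=P'(R-s)$, and $p^2p'+H(p)=0$ because $H$ is even. Using the first with $s=\operatorname{dist}(\cdot,y)$, $y$ a boundary point, we climb away from the boundary. Using the second with $s=\operatorname{dist}(\cdot,z)$, we descend from a summit $z$.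

## 2. Positive separable solutions, and what the profile says about them

**The setting.** Let $S\subset S^{N-1}$ be a proper subdomain with $C^3$ boundary: $\partial S$ is a nonempty compact embedded $C^3$ hypersurface and $S$ lies locally on one side of it. For $N=2$, $S$ is an open arc of length $L<2\pi$; the arguments for $N=2$ also cover $L=2\pi$ (the circle minus a point), with the Known Result below read for that $S$ too. Let
$$C_S=\{x\in\mathbb R^N\setminus\{0\}:x/|x|\in S\}$$
be the cone over $S$. Write $B(z,t)$ for geodesic balls, $d(\sigma)=\operatorname{dist}(\sigma,\partial S)$, and $\rho=\max_{\overline S}d$ for the inradius.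

**Definition (touching).** A $C^2$ function $\varphi$ touches $u$ from above at $x_0$ if $\varphi\ge u$ near $x_0$ with equality at $x_0$; from below if $\varphi\le u$ near $x_0$ with equality at $x_0$.

**Definition (viscosity solutions).** A subsolution is an upper semicontinuous function $u$ such that $\Delta_\infty\varphi(x_0)\ge0$ whenever a $C^2$ function $\varphi$ touches $u$ from above at $x_0$. A supersolution is a lower semicontinuous $u$ such that $\Delta_\infty\varphi(x_0)\le0$ whenever $\varphi$ touches $u$ from below at $x_0$. Infinity harmonic means both.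

**Example.** Let $u(x)=|x|$. Away from $0$, $|\nabla u|=1$, so $u$ is a classical solution. At $0$ no $C^2$ function touches $u$ from above (along each line $\varphi$ would lie above a convex corner), so $u$ is a subsolution everywhere. It is not a supersolution at $0$: for $0<|q|<1$, $\varphi(x)=q\cdot x+(q\cdot x)^2$ touches $|x|$ from below at $0$ and $\Delta_\infty\varphi(0)=2|q|^4>0$.

Some elementary facts will be used freely.

- If $U\in C^2$ and $\Delta_\infty U\ge0$, then $U$ is a subsolution: if $\varphi$ touches $U$ from above at $x_0$, then $\nabla\varphi=\nabla U$ and $D^2\varphi\ge D^2U$ there, so $\Delta_\infty\varphi(x_0)\ge\Delta_\infty U(x_0)$. Symmetrically for supersolutions.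
- If $u$ is a subsolution, so are $cu$ for $c>0$ and $x\mapsto u(tx)$ for $t>0$; likewise for supersolutions.
- If $u=\max_\alpha u_\alpha$ is upper semicontinuous, with the maximum attained at each point by a subsolution, then $u$ is a subsolution: whatever touches $u$ from above at $x_0$ touches the maximal $u_\alpha$ there. Symmetrically for minima of supersolutions.

**Known Result.** There exist exactly two positive real numbers $\beta_s,\mu_s$, with functions $\psi_s,\omega_s\in C(\overline S)\cap C^{0,1}_{loc}(S)$ positive in $S$, such that $r^{-\beta_s}\psi_s(\sigma)$ and $r^{\mu_s}\omega_s(\sigma)$ are infinity harmonic in $C_S$, the first vanishing on $\partial C_S\setminus\{0\}$, the second on $\partial C_S$. Moreover $\beta_s$ and $\mu_s$ are decreasing functions of $S$ for inclusion.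

We use this only to identify the exponents: $\beta_s$ and $\mu_s$ are the only exponents admitting positive separable solutions of the two types.

The problem is taken from Marie-Françoise Bidaut-Véron, Marta Garcia-Huidobro and Laurent Véron, "Separable infinite harmonic functions in cones", arXiv:1703.07297 (2017), and is posed as an open problem: are the positive solutions with the same exponent proportional? Precisely, decide the following.

1. Statement (i). If $\psi_1,\psi_2\in C(\overline S)\cap C^{0,1}_{loc}(S)$ are positive in $S$, vanish on $\partial S$, and $r^{-\beta_s}\psi_1$, $r^{-\beta_s}\psi_2$ are infinity harmonic in $C_S$, then $\psi_2=c\psi_1$ for some constant $c>0$.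
2. Statement (ii). The same with $r^{\mu_s}\omega_1$, $r^{\mu_s}\omega_2$.

**Answer.** Both are false in general: for every $N\ge3$ there is a single $S$ with smooth boundary for which both fail. For $N=2$ both are true.

**Theorem A.** $\displaystyle\beta_s=\frac{\pi^2}{4\rho(\pi+\rho)}$, and $\displaystyle\mu_s=\frac{\pi^2}{4\rho(\pi-\rho)}$ if $\rho\le\frac\pi2$, while $\mu_s=1$ if $\rho\ge\frac\pi2$.

Let $\gamma=-\beta_s$ and $R=\rho$ in case (i), $\gamma=\mu_s$ and $R=\min(\rho,\pi/2)$ in case (ii). Put
$$M=\{\sigma\in S:d(\sigma)\ge R\}.$$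
It is nonempty since $R\le\rho$, and compact since $d=0$ on $\partial S$. In case (i), and in case (ii) when $\rho\le\pi/2$, $M=\{d=\rho\}$ is the set of incenters. A function $\psi$ is called *admissible* if $\psi\in C(\overline S)\cap C^{0,1}_{loc}(S)$, $\psi>0$ in $S$, $\psi=0$ on $\partial S$, and $r^\gamma\psi$ is infinity harmonic in $C_S$.

**Theorem B.** If $M=M_1\sqcup\dots\sqcup M_k$ with $M_i$ nonempty, compact and disjoint, $k\ge2$, there is $\varepsilon>0$ such that for every $(a_1,\dots,a_k)\in[1-\varepsilon,1]^k$ there is an admissible $\psi$ with $\psi=a_i$ on $M_i$ for all $i$. In particular proportionality fails whenever $M$ is disconnected.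

**Corollary.** Let $N\ge3$ and $S=\{\sigma\in S^{N-1}:|\sigma_i|<\cos\frac\pi8,\ i=1,\dots,N\}$. Both (i) and (ii) fail for $S$.

**Theorem C.** Let $\psi$ be admissible, $m=\max\psi$, and $f$ the profile of Section 1.

1. $\psi\le mf(d)$, and $\psi(\sigma)\ge\psi(z)f\big((R-\operatorname{dist}(\sigma,z))^+\big)$ for $z\in M$. All maximum points of $\psi$ lie in $M$.
2. If any two points of $M$ can be joined by a rectifiable curve in $M$, or if $M$ is connected with $\mathcal H^{4/3}(M)=0$, then $\psi=m$ on $M$.
3. If the hypothesis of 2 holds and $d(\sigma)+\operatorname{dist}(\sigma,M)=R$ for all $\sigma\in S\setminus M$, then $\psi=mf(d)$. So the solution is unique up to a constant factor and explicit.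

Item 3 covers all arcs, so (i) and (ii) hold for $N=2$. It also covers spherical caps and belts around a great circle. Uniqueness is not settled here in the remaining cases, that is, for $M$ connected without the hypotheses of item 3.

**Matching the lifetime to the inradius.** Until Theorem A is proved we work with candidate exponents, chosen so that the profile becomes flat at the right distance. Put $q=\pi/(2\rho)$.

For $\gamma=-\beta$, $R_{-\beta}=\frac{\pi}{2(\beta+\sqrt{\beta^2+\beta})}$ decreases strictly from $\infty$ to $0$. The equation $R_{-\beta}=\rho$ reads $\sqrt{\beta^2+\beta}=q-\beta$; squaring gives $\beta=q^2/(1+2q)$ (and indeed $\beta<q$), that is,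
$$\beta=\beta^*:=\frac{\pi^2}{4\rho(\pi+\rho)}.$$
For $\gamma=\mu\ge1$, $R_\mu=\frac{\pi}{2(\mu+\sqrt{\mu^2-\mu})}$ decreases strictly from $\pi/2$ to $0$. If $\rho\le\pi/2$, then $q\ge1$ and $R_\mu=\rho$ gives $\mu=q^2/(2q-1)$ (here $\mu\le q$ because $q\ge1$), that is,
$$\mu=\mu^*:=\frac{\pi^2}{4\rho(\pi-\rho)}.$$
If $\rho\ge\pi/2$ put $\mu^*:=1$, so $R_1=\pi/2$. The two definitions agree at $\rho=\pi/2$.

From now on $\gamma\in\{-\beta^*,\mu^*\}$ and $R=R_\gamma$. So $R=\rho$ for $\gamma=-\beta^*$ and $R=\min(\rho,\pi/2)$ for $\gamma=\mu^*$. In particular $R\le\rho$, and $R=\rho$ whenever $b>0$. "Admissible" refers to this $\gamma$ until Theorem A shows that it is the $\gamma$ of the statements.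

Two geometric facts. First, $B(z,d(z))\subset S$ for $z\in S$: a minimal geodesic from $z$ of length less than $d(z)$ does not meet $\partial S$. Second, $R<\pi$ (or $R\le\pi$ when $N=2$, $L=2\pi$): if $\rho\ge\pi$, then $S$ contains some $B(z,\pi)=S^{N-1}\setminus\{-z\}$, so its complement is at most one point, which is impossible for a domain lying on one side of its boundary hypersurface. Hence for every point $y$, $\operatorname{dist}(\cdot,y)$ is smooth with unit gradient on $\{0<\operatorname{dist}(\cdot,y)<R\}$.

## 3. The half-plane and the quarter-plane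

Take $N=2$ and $S$ an arc of length $L$, with angle $\theta\in(-L/2,L/2)$ measured from its midpoint. Then $\rho=L/2$ and $d=\rho-|\theta|$.

**Half-plane, $L=\pi$.** Here $\rho=\pi/2$, so $\mu^*=1$ and $f(d)=\sin(\frac\pi2-|\theta|)=\cos\theta$. The function $rf(d)=r\cos\theta=x_1$ is linear, and obviously infinity harmonic. For the singular solution, $\beta^*=\pi^2/(4\cdot\frac\pi2\cdot\frac{3\pi}2)=\frac13$.

**Quarter-plane, $L=\pi/2$.** Now $\rho=\pi/4$ and $\mu^*=\pi^2/(4\cdot\frac\pi4\cdot\frac{3\pi}4)=\frac43$. In the cone $\{x_1>|x_2|\}$ consider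
$$u=x_1^{4/3}-|x_2|^{4/3}=r^{4/3}\big(\cos^{4/3}\theta-|\sin\theta|^{4/3}\big),$$
which is positive and vanishes on the boundary. For $x_2\ne0$,
$$u_{x_1}^2u_{x_1x_1}=\tfrac{16}9x_1^{2/3}\cdot\tfrac49x_1^{-2/3}=\tfrac{64}{81},\qquad u_{x_2}^2u_{x_2x_2}=-\tfrac{64}{81},$$
and $u_{x_1x_2}=0$, so $\Delta_\infty u=0$. The axis $x_2=0$, where $u$ is not $C^2$, has to be tested by hand.

- From above: if $\varphi$ touches $u$ from above at $(x_1^0,0)$, then $\nabla\varphi=(u_{x_1},0)$ since $u$ is differentiable, and $\varphi_{x_1x_1}\ge u_{x_1x_1}$ along the axis. So $\Delta_\infty\varphi\ge\frac{64}{81}>0$.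
- From below: $\varphi(x_1^0,x_2)\le (x_1^0)^{4/3}-|x_2|^{4/3}$ with equality at $x_2=0$ forces $\varphi_{x_2}=0$ there, so the left side is $(x_1^0)^{4/3}+O(x_2^2)$. This is impossible for small $x_2\neq0$; no such $\varphi$ exists.

So $u$ is infinity harmonic. Its angular part is $f(d)$: for $0<\theta<\pi/4$ its logarithmic derivative is negative, solves $p^2p'+H(p)=0$ by (1), and tends to $-\infty$ at $\theta=\pi/4$, so it is $-P(\frac\pi4-\theta)$; both functions equal $1$ at $\theta=0$. As a check on (4), $a=\frac43$ and $b^2=\frac49$ give $\kappa=\frac34(\frac{64}{27})^{1/3}=1$, in agreement with $\cos^{4/3}\theta-|\sin\theta|^{4/3}=1-|\theta|^{4/3}(1+o(1))$. These two tests on the ridge are the model for Lemma 1 below.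

## 4. Ordered solutions that touch along one geodesic

To prove proportionality one would first try sliding: multiply $\psi_1$ by the smallest $c$ with $c\psi_1\ge\psi_2$, find a contact point, and let the contact spread to all of $S$, as the strong maximum principle does for linear elliptic equations. For $\Delta_\infty$ the last step breaks down, even for classical solutions.

Let $N\ge3$, and let $y,z$ be two points with $\operatorname{dist}(y,z)=R<\pi$. On the open set
$$D=\{0<\operatorname{dist}(\cdot,y)<R\}\cap\{0<\operatorname{dist}(\cdot,z)<R\}$$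
both $r^\gamma f(R-\operatorname{dist}(\sigma,z))$ and $r^\gamma f(\operatorname{dist}(\sigma,y))$ are classical solutions, by Section 1. The triangle inequality gives $R-\operatorname{dist}(\sigma,z)\le\operatorname{dist}(\sigma,y)$, so
$$f(R-\operatorname{dist}(\sigma,z))\le f(\operatorname{dist}(\sigma,y))\quad\text{on }D,$$
with equality exactly on the open minimal geodesic from $z$ to $y$. This segment lies in the open set $D$, which contains points off it. So contact does not spread sideways.

The example also suggests what does happen. If $z\in M$ has a boundary point $y$ at distance $R$, then the first function is a lower barrier descending from $z$ and the second is an upper barrier rising from $y$. They pin a solution along the geodesic from $z$ to $y$, but only there, and only relative to its height at $z$. When $M$ splits into separate pieces, nothing visible ties the heights on the pieces together. The plan is to build barriers with different heights on different pieces and to put a solution between them.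

## 5. Barriers from points of $M$ and from the boundary

For closed $K\subset\partial S$ write $d_K=\operatorname{dist}(\cdot,K)$, with $d_\emptyset=\infty$.

**Lemma 1.**

(a) For $z\in M$, $\Phi_z=r^\gamma f\big((R-\operatorname{dist}(\sigma,z))^+\big)$ is a subsolution in $C_S$.

(b) For $K\subset\partial S$ closed and nonempty, $r^\gamma f(d_K)$ is a supersolution in the cone over $\{\sigma\in S:d_K(\sigma)<R\}$.

(c) $r^\gamma f(d)$ is a supersolution in $C_S$.

All these functions are continuous, so only the touching conditions need proof.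

**Proof of (a): the descending barrier, tested in three zones.** Since $d(z)\ge R$, $B(z,R)\subset S$. Over $B(z,R)\setminus\{z\}$ the function $\Phi_z$ is a classical solution.

Where $\Phi_z=0$, a $\varphi$ touching from above satisfies $\varphi\ge0$ near $x_0$ and $\varphi(x_0)=0$. So $\nabla\varphi(x_0)=0$ and $\Delta_\infty\varphi(x_0)=0$.

At $x_0=r_0z$: since $f'(R^-)=0$, $f(R-s)=1+o(s)$, so $\Phi_z$ is differentiable at $x_0$ with gradient $\gamma r_0^{\gamma-1}z$. A $\varphi$ touching from above has the same gradient. On the ray, $\varphi(rz)\ge r^\gamma$ with equality at $r_0$, so $D^2\varphi(x_0)(z,z)\ge\gamma(\gamma-1)r_0^{\gamma-2}$. Hence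
$$\Delta_\infty\varphi(x_0)=\gamma^2r_0^{2\gamma-2}D^2\varphi(x_0)(z,z)\ge\gamma^3(\gamma-1)r_0^{3\gamma-4}=a^2b^2r_0^{3\gamma-4}\ge0.$$

**Proof of (b): replace $K$ by one nearest point.** Let $\varphi$ touch $r^\gamma f(d_K)$ from below at $r_0\sigma_0$, and let $y\in K$ be nearest to $\sigma_0$; then $0<\operatorname{dist}(\sigma_0,y)<R$. As $d_K\le\operatorname{dist}(\cdot,y)$ with equality at $\sigma_0$ and $f$ is nondecreasing, $\varphi$ also touches $r^\gamma f(\operatorname{dist}(\sigma,y))$ from below at $r_0\sigma_0$. That is a classical solution near this point, so $\Delta_\infty\varphi(r_0\sigma_0)\le0$.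

**Proof of (c): the plateau and the ridge.** Where $d<R$, use (b) with $K=\partial S$. Let $d(\sigma_0)\ge R$ and let $\varphi$ touch $r^\gamma f(d)$ from below at $x_0=r_0\sigma_0$. Since $f\le1=f(d(\sigma_0))$, $\varphi-r^\gamma$ has a local maximum at $x_0$. So $\nabla\varphi(x_0)=\nabla r^\gamma$, which is radial, and $D^2\varphi(x_0)\le D^2r^\gamma$ there.

If $b=0$, then $\gamma=1$, and $\Delta_\infty\varphi(x_0)\le\Delta_\infty r=0$.

If $b>0$, then $R=\rho$ and $d(\sigma_0)=R$. Let $c(s)$ be the unit speed minimal geodesic from $\sigma_0$ to a nearest $y\in\partial S$. Then $d(c(s))\le\operatorname{dist}(c(s),y)=R-s$, so by (4), for some $\kappa'>0$ and small $s>0$,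
$$\varphi(r_0c(s))\le r_0^\gamma f(R-s)\le r_0^\gamma(1-\kappa's^{4/3}).$$
But $c'(0)\perp\sigma_0$ and $\nabla\varphi(x_0)$ is radial, so $\varphi(r_0c(s))=r_0^\gamma+O(s^2)$, a contradiction for small $s$. So no such $\varphi$ exists. $\square$

## 6. Perron's method, and the exponents

**Lemma 2.** Let $w_\pm$ be continuous on $S$, $0\le w_-\le w_+$, $w_-\not\equiv0$, $w_+\to0$ at $\partial S$, with $W_-=r^\gamma w_-$ a subsolution and $W_+=r^\gamma w_+$ a supersolution in $C_S$. Then there is an admissible $\psi$ with $w_-\le\psi\le w_+$.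

*Proof.* Balls $B_\varrho(x)$ in this proof are Euclidean.

**Step 1. Bounded subsolutions are Lipschitz.** *This gives compactness.* Let $v$ be a subsolution with $0\le v\le A$, $A>0$, in $B_{4\varrho}(x_0)$, and let $y\in B_\varrho(x_0)$. For small $\epsilon>0$ put
$$c(s)=\Big(\frac A{2\varrho}+2\epsilon\varrho\Big)s-\epsilon s^2.$$
Then $c(0)=0$, $c(2\varrho)=A$, $c'\ge\frac A{2\varrho}-2\epsilon\varrho>0$ on $[0,2\varrho]$ for small $\epsilon$, and $c''<0$. For $x\ne y$, $\Delta_\infty c(|x-y|)=c'^2c''<0$. Suppose the upper semicontinuous function $v-v(y)-c(|x-y|)$ had a positive maximum on $\overline B_{2\varrho}(y)$. At $y$ it is $0$, and on the boundary it is $v-v(y)-A\le0$. So the maximum is at an interior point other than $y$, and there a vertical translate of $c(|x-y|)$ touches $v$ from above with $\Delta_\infty<0$, which is impossible. Letting $\epsilon\to0$, $v(x)\le v(y)+\frac A{2\varrho}|x-y|$ for $x,y\in B_\varrho(x_0)$ (note $|x-y|<2\varrho$). Exchanging $x$ and $y$, $v$ is $\frac A{2\varrho}$-Lipschitz on $B_\varrho(x_0)$.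

**Step 2. The largest subsolution between the barriers.** *This defines the candidate.* Let $\mathcal F$ be the set of subsolutions $v$ in $C_S$ with $W_-\le v\le W_+$; it contains $W_-$. Put $u=\sup_{\mathcal F}v$. As $W_+$ is locally bounded, Step 1 gives a local Lipschitz bound common to all $v\in\mathcal F$, so $u$ is locally Lipschitz.

It is a subsolution. Let $\varphi$ touch $u$ from above at $x_0$; adding $|x-x_0|^4$, which changes neither $\nabla\varphi(x_0)$ nor $D^2\varphi(x_0)$, we may assume $\varphi>u$ on $\overline B\setminus\{x_0\}$ for a small ball $B$ around $x_0$. Choose $v_n\in\mathcal F$ with $v_n(x_0)\to u(x_0)$, and let $x_n$ be a maximum point of $v_n-\varphi$ on $\overline B$. Then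
$$u(x_n)-\varphi(x_n)\ge v_n(x_n)-\varphi(x_n)\ge v_n(x_0)-\varphi(x_0)\to0,$$
so every limit point $\bar x$ of $(x_n)$ has $u(\bar x)\ge\varphi(\bar x)$, i.e. $\bar x=x_0$. Hence $x_n\to x_0$. For large $n$, a vertical translate of $\varphi$ touches $v_n$ from above at $x_n$, so $\Delta_\infty\varphi(x_n)\ge0$, and in the limit $\Delta_\infty\varphi(x_0)\ge0$.

It is homogeneous. If $v\in\mathcal F$ and $t>0$, then $t^{-\gamma}v(t\,\cdot)\in\mathcal F$, because $W_\pm$ are homogeneous of degree $\gamma$. So $t^{-\gamma}u(t\,\cdot)\le u$ for every $t>0$; using also $1/t$ gives equality. Thus $u=r^\gamma\psi(\sigma)$.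

**Step 3. The candidate is a supersolution.** *Otherwise it could be raised.* Suppose $\varphi\in C^2$ touches $u$ from below at $x_0$ with $\Delta_\infty\varphi(x_0)>0$. Subtracting $|x-x_0|^4$ we may assume $\varphi<u$ near $x_0$ except at $x_0$. If $u(x_0)=W_+(x_0)$, then $\varphi\le u\le W_+$ touches $W_+$ from below, contradicting that $W_+$ is a supersolution. Otherwise $u(x_0)<W_+(x_0)$, and for a small ball $B\ni x_0$ and then small $\tau>0$ we have $\Delta_\infty\varphi>0$ and $\varphi+\tau<W_+$ in $B$, and $\varphi+\tau<u$ near $\partial B$. The function equal to $\max(u,\varphi+\tau)$ in $B$ and to $u$ outside $B$ is a subsolution (a maximum of two subsolutions in $B$, and $u$ near $\partial B$ and outside). It lies between $W_-$ and $W_+$, so it belongs to $\mathcal F$; but it exceeds $u$ at $x_0$, a contradiction. So $u$ is infinity harmonic. Also $w_-\le\psi\le w_+$, so $\psi\to0$ at $\partial S$; with $\psi=0$ on $\partial S$ we get $\psi\in C(\overline S)\cap C^{0,1}_{loc}(S)$.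

**Step 4. Positivity.** *The barrier $w_-$ may vanish in places; $\psi$ may not.* Let $u(y)>0$ and $\overline B_\varrho(y)\subset C_S$. For small $\epsilon>0$ put
$$c(s)=u(y)-\Big(\frac{u(y)}\varrho+\epsilon\varrho\Big)s+\epsilon s^2.$$
Then $c(0)=u(y)$, $c(\varrho)=0$, $c'\le-\frac{u(y)}\varrho+\epsilon\varrho<0$ on $[0,\varrho]$ and $c''>0$, so $\Delta_\infty c(|x-y|)=c'^2c''>0$ for $x\ne y$. If $c(|x-y|)-u$ had a positive maximum on $\overline B_\varrho(y)$, it would not be at $y$ (value $0$) nor on the boundary (value $-u\le0$), so a translate of $c(|x-y|)$ would touch the supersolution $u$ from below with $\Delta_\infty>0$, which is impossible. Letting $\epsilon\to0$,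
$$u(x)\ge u(y)\Big(1-\frac{|x-y|}\varrho\Big)>0\quad\text{in }B_\varrho(y).$$
So $\{u>0\}$ is open, and it is nonempty because $u\ge W_-\not\equiv0$. It is relatively closed in $C_S$: if $x\in C_S$ is a limit of points $y_n$ with $u(y_n)>0$, choose $\varrho>0$ with $\overline B_{2\varrho}(x)\subset C_S$; for $|y_n-x|<\varrho$ we have $\overline B_\varrho(y_n)\subset C_S$, so $u(x)>0$. As $C_S$ is connected, $u>0$. $\square$

**Proof of Theorem A.** Take $z\in M$, $w_-=f((R-\operatorname{dist}(\cdot,z))^+)$ and $w_+=f(d)$. Since $d$ is $1$-Lipschitz, $d(\sigma)\ge d(z)-\operatorname{dist}(\sigma,z)\ge R-\operatorname{dist}(\sigma,z)$; as $f$ is nondecreasing and $d\ge0$, $w_-\le w_+$. Moreover $w_-(z)=1$ and $w_+\to0$ at $\partial S$. By Lemma 1(a) and (c), Lemma 2 applies and gives an admissible solution with exponent $\gamma$, for both $\gamma=-\beta^*$ and $\gamma=\mu^*$. By the Known Result $\beta_s$ and $\mu_s$ are the only exponents of their types, so $\beta_s=\beta^*$ and $\mu_s=\mu^*$. $\square$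

## 7. Prescribing different heights on the pieces of $M$

We prove Theorem B. So $M=M_1\sqcup\dots\sqcup M_k$ with $k\ge2$. Then $N\ge3$, because for $N=2$ the set $M$ is a point or a closed arc (Section 9); in particular $R<\pi$.

The lower barrier is easy: take the maximum of the functions $a_if((R-\operatorname{dist}(\cdot,M_i))^+)$. For the upper barrier the first guess is to split the boundary into closed pieces $K_j$, one around the boundary points belonging to each $M_j$, and to take $\min_ja_jf(d_{K_j})$. This fails at the summits. On $M_i$ every $d_{K_j}$ is at least $R$, so every $f(d_{K_j})$ equals $1$ and the minimum is $\min_ja_j$, below the required height $a_i$. Also Lemma 1(b) says nothing where $d_{K_j}\ge R$. The remedy is to use the plain function $a_if(d)$ near $M_i$, to use the minimum only away from $M$, and to choose the $a_i$ so close to $1$ that the two definitions agree in between.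

**Step 1. Feet.** *This step shows that different pieces of $M$ see different parts of the boundary.* Let
$$Y_i=\{y\in\partial S:\operatorname{dist}(y,z)=R\text{ for some }z\in M_i\},$$
a compact set. The $Y_i$ are disjoint. Indeed, let $y\in Y_i$ with corresponding $z\in M_i$. Then $R\le d(z)\le\operatorname{dist}(y,z)=R$, so $y$ minimizes $\operatorname{dist}(z,\cdot)$ on $\partial S$. By the first variation of length, the minimal geodesic from $y$ to $z$ is orthogonal to $\partial S$ at $y$. After $y$ it runs in $B(z,R)\subset S$, so it starts in the direction of the inner unit normal $n(y)$. Hence $z=\exp_y(Rn(y))$ is determined by $y$. Since the $M_i$ are disjoint, so are the $Y_i$.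

**Step 2. A partition of the boundary.** *This step separates distances quantitatively.* Choose relatively open sets $O_i\supset Y_i$ in $\partial S$ with disjoint closures. Put $K_i=\overline{O_i}$ for $1\le i\le k$ and $K_0=\partial S\setminus\bigcup_iO_i$ (possibly empty). These closed sets cover $\partial S$, so $d=\min_{0\le j\le k}d_{K_j}$, and, $f$ being nondecreasing,
$$f(d)=\min_{0\le j\le k}f(d_{K_j}).\tag{5}$$
Also $K_j\cap Y_i=\emptyset$ for $j\ne i$, $1\le i\le k$. For $z\in M_i$ and $j\ne i$ we have $d_{K_j}(z)\ge d(z)\ge R$, and equality $d_{K_j}(z)=R$ would give a point of $K_j\cap Y_i$. So $d_{K_j}>R$ on $M_i$, and by compactness there is $c>0$ with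
$$d_{K_j}\ge R+3c\ \text{ on }M_i\qquad(1\le i\le k,\ 0\le j\le k,\ j\ne i).\tag{6}$$
Decrease $c$ so that $c<R$ and the sets $\{\operatorname{dist}(\cdot,M_i)\le2c\}$ are disjoint compact subsets of $S$. Put
$$V_i=\{\operatorname{dist}(\cdot,M_i)<2c\},\qquad V_i'=\{\operatorname{dist}(\cdot,M_i)<c\}.$$
By (6), $d_{K_j}\ge R+c$ on $V_i$ for $j\ne i$, so $f(d_{K_j})=1$ there, and (5) gives
$$f(d)=f(d_{K_i})\quad\text{on }V_i.\tag{7}$$

**Step 3. The constants.** *This step says how close to $1$ the heights must be.* On the compact set $\overline S\setminus\bigcup V_i'$ we have $d<R$, so there is $\eta\in(0,R)$ with $d\le R-\eta$ there. Put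
$$\theta=\inf_{0<t\le R-c}\frac{f(\min(t+3c,R))}{f(t)}.$$
The quotient is continuous on $(0,R-c]$, exceeds $1$ because $f$ is strictly increasing on $[0,R]$, and tends to $\infty$ as $t\to0$. So $\theta>1$. Fix $\varepsilon\in(0,1)$ with
$$1-\varepsilon>f(R-\eta),\qquad(1-\varepsilon)\theta\ge1.$$
Let $a_i\in[1-\varepsilon,1]$ for $1\le i\le k$ be arbitrary, and $a_0=1$.

**Step 4. The upper barrier.** *This step carries out the remedy.* Define
$$w_+=a_if(d)\ \text{ on }V_i,\qquad w_+=\min_{0\le j\le k}a_jf(d_{K_j})\ \text{ on }S\setminus\bigcup_iV_i'.$$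

*The formulas agree on $V_i\setminus V_i'$.* There, for $j\ne i$,
$$a_if(d_{K_i})=a_if(d)\le f(R-\eta)<1-\varepsilon\le a_j=a_jf(d_{K_j}),$$
using (7) and $d_{K_j}\ge R+c$. So the minimum is attained by $j=i$ and equals $a_if(d)$. The open sets $V_i$ and $S\setminus\bigcup\overline{V_i'}$ cover $S$, because $\overline{V_i'}\subset V_i$. Hence $w_+$ is continuous. Moreover $w_+\le f(d)$, by $a_j\le1$ and (5), so $w_+\to0$ at $\partial S$.

*$r^\gamma w_+$ is a supersolution.* Over $V_i$ this is Lemma 1(c). Let $\sigma_0\in S\setminus\bigcup\overline{V_i'}$ and let $\varphi$ touch $r^\gamma w_+$ from below at $r_0\sigma_0$. Choose $j$ with $w_+(\sigma_0)=a_jf(d_{K_j}(\sigma_0))$. Then $\varphi$ touches $a_jr^\gamma f(d_{K_j})$ from below at $r_0\sigma_0$. Moreover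
$$a_jf(d_{K_j}(\sigma_0))=w_+(\sigma_0)\le f(d(\sigma_0))\le f(R-\eta)<1-\varepsilon\le a_j,$$
so $f(d_{K_j}(\sigma_0))<1$, i.e. $d_{K_j}(\sigma_0)<R$. In particular $K_j\ne\emptyset$, and Lemma 1(b) gives $\Delta_\infty\varphi(r_0\sigma_0)\le0$. This is the point where the plateau of $f(d_{K_j})$, on which Lemma 1(b) is silent, is kept out of sight.

**Step 5. The lower barrier.** *This step pushes the solution up to height $a_i$ on $M_i$.* For $z\in M$ put $\phi_z=f((R-\operatorname{dist}(\cdot,z))^+)$, and let
$$w_-=\max_ia_if\big((R-\operatorname{dist}(\cdot,M_i))^+\big)=\max_i\max_{z\in M_i}a_i\phi_z.$$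
It is continuous and not identically zero. As $r^\gamma w_-$ is an attained maximum of subsolutions (Lemma 1(a)), it is a subsolution.

**Step 6. The barriers are ordered.** *We show $a_i\phi_z(\sigma)\le w_+(\sigma)$ for $z\in M_i$, $\sigma\in S$.* Two estimates suffice.

- (α) Always $\phi_z\le f(d)\le f(d_{K_i})$. The first inequality was shown in the proof of Theorem A; the second is (5).
- (β) If $\operatorname{dist}(\sigma,z)\ge c$ and $j\ne i$, then $a_jf(d_{K_j}(\sigma))\ge a_i\phi_z(\sigma)$. To see this put $t=(R-\operatorname{dist}(\sigma,z))^+\le R-c$. If $t=0$, then $\phi_z(\sigma)=0$. Otherwise (6) gives $d_{K_j}(\sigma)\ge R+3c-\operatorname{dist}(\sigma,z)=t+3c$, so $f(d_{K_j}(\sigma))\ge f(\min(t+3c,R))\ge\theta f(t)=\theta\phi_z(\sigma)$, and $a_jf(d_{K_j}(\sigma))\ge(1-\varepsilon)\theta\phi_z(\sigma)\ge\phi_z(\sigma)\ge a_i\phi_z(\sigma)$.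

If $\sigma\in V_i$, then $w_+=a_if(d)\ge a_i\phi_z$ by (α). If $\sigma\in V_l$ with $l\ne i$, then $\sigma\notin V_i$, so $\operatorname{dist}(\sigma,z)\ge2c\ge c$, and by (7) $w_+=a_lf(d_{K_l})\ge a_i\phi_z$ by (β). If $\sigma\notin\bigcup_lV_l$, again $\operatorname{dist}(\sigma,z)\ge c$, and $w_+$ is the minimum over $j$: the term $j=i$ is handled by (α), the terms $j\ne i$ by (β). So $w_-\le w_+$.

**Step 7. Conclusion.** *Now insert a solution and read off its heights.* Lemma 2 gives an admissible $\psi$ with $w_-\le\psi\le w_+$. On $M_i$, $w_-\ge a_if(R)=a_i$, and $w_+=a_if(d)=a_i$ since $d\ge R$. So $\psi=a_i$ on $M_i$.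

If $M$ is disconnected, it is the disjoint union of two nonempty relatively closed, hence compact, sets, so the above applies. The choices $a=(1,\dots,1)$ and $a=(1,1-\varepsilon,1,\dots,1)$ give two admissible functions. If they were proportional, the factor would be $1$ on $M_1$ and $1-\varepsilon$ on $M_2$. So they are not proportional. $\square$

## 8. The sphere with $2N$ caps removed

We prove the Corollary. Let $N\ge3$ and $S=\{\sigma\in S^{N-1}:|\sigma_i|<\cos\frac\pi8\ \forall i\}$. Since $\operatorname{dist}(\sigma,\pm e_i)=\arccos(\pm\sigma_i)$, $S$ is the sphere minus the $2N$ closed caps of radius $\pi/8$ centered at $\pm e_i$. The centers are at mutual distance at least $\pi/2>2\cdot\frac\pi8$, so the caps are disjoint and $\partial S$ is a union of disjoint small spheres, smooth, with $S$ locally on one side.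

**Connectedness.** *$S$ must be a domain.* Given two points of $S$, choose $\delta>0$ so small that the concentric closed caps of radius $\frac\pi8+\delta$ are still disjoint and do not contain the two points. Join the points by an arc of a great circle. Whenever the arc passes through an enlarged cap, replace the part inside by a path on the boundary of that cap, which is a sphere of dimension $N-2\ge1$ and so connected. The new path stays in $S$.

**The set $M$.** *This is what Theorem B needs.* For $\sigma\in S$ the distance to the boundary of a cap is the distance to its center minus $\frac\pi8$ (by the triangle inequality, with equality along the geodesic to the center). So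
$$d(\sigma)=\min_{i,\pm}\operatorname{dist}(\sigma,\pm e_i)-\tfrac\pi8=\arccos\big(\max_i|\sigma_i|\big)-\tfrac\pi8.$$
Since $\sum\sigma_i^2=1$, $\max_i|\sigma_i|\ge N^{-1/2}$, with equality iff all $|\sigma_i|=N^{-1/2}$; and these points lie in $S$, because $N^{-1/2}\le3^{-1/2}<\cos\frac\pi8$. So $\rho=\arccos(N^{-1/2})-\frac\pi8$. This lies in $(0,\frac\pi2)$, because $\arccos(N^{-1/2})\ge\arccos(3^{-1/2})>\frac\pi4$. Hence $R=\rho$ in both cases (i) and (ii), and
$$M=\{N^{-1/2}(\pm1,\dots,\pm1)\}$$
consists of $2^N$ isolated points. Theorem B with $k=2^N$ applies for $\gamma=-\beta_s$ and for $\gamma=\mu_s$, so both (i) and (ii) are false for this $S$. Even after normalizing the value at one point of $M$, there are families of solutions with $2^N-1$ free parameters. $\square$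

## 9. When $M$ does force proportionality

We prove Theorem C. Let $\psi$ be admissible and $m=\max\psi$. The profile gives only exact solutions, and touching an exact solution is no contradiction. So each comparison first makes the profile strict by rescaling its variable.

**Step 1. Upper bound $\psi\le mf(d)$.** *This step compares with the profile rising from a boundary point.* Fix $y\in\partial S$. For $\epsilon>0$ let
$$f_\epsilon(t)=f((1+\epsilon)t)^{1/(1+\epsilon)},\qquad R_\epsilon=\frac R{1+\epsilon}.$$
On $(0,R_\epsilon)$ its logarithmic derivative is $p(t)=P((1+\epsilon)t)$, so by (3) $p^2p'=-(1+\epsilon)H(p)$ and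
$$p^2p'+H(p)=-\epsilon H(p)<0.$$
For $0<\tau<R_\epsilon$ put $h=mf_\epsilon(\operatorname{dist}(\cdot,y)+\tau)$ on $\Omega=\{\sigma\in S:\operatorname{dist}(\sigma,y)<R_\epsilon-\tau\}$. On $\overline\Omega$, $h\ge mf_\epsilon(\tau)>0$. In $\Omega$, $0<\operatorname{dist}(\cdot,y)<R$, so (1) gives $\Delta_\infty(r^\gamma h)<0$ classically over $\Omega$. A boundary point of $\Omega$ either lies on $\partial S$, where $\psi=0$, or satisfies $\operatorname{dist}(\sigma,y)=R_\epsilon-\tau$, where $h=mf_\epsilon(R_\epsilon)=m\ge\psi$. If $k=\max_{\overline\Omega}\psi/h>1$, the maximum is attained at some $\sigma_0\in\Omega$, and $kr^\gamma h$ touches $r^\gamma\psi$ from above over $\sigma_0$ with $\Delta_\infty(kr^\gamma h)=k^3\Delta_\infty(r^\gamma h)<0$, a contradiction. So $\psi\le h$ in $\Omega$. Let $\tau\to0$, then $\epsilon\to0$: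
$$\psi(\sigma)\le mf(\operatorname{dist}(\sigma,y))\quad\text{if }\operatorname{dist}(\sigma,y)<R.$$
Taking $y$ nearest to $\sigma$ yields $\psi\le mf(d)$ where $d<R$; where $d\ge R$ it is trivial. At a maximum point, $m\le mf(d)$ forces $f(d)=1$, so $d\ge R$: the point lies in $M$.

**Step 2. Lower bound from $z\in M$.** *This step compares with the profile descending from $z$.* Let $\epsilon\in(0,1)$, $0<R'<R$, $f^\epsilon(t)=f((1-\epsilon)t)^{1/(1-\epsilon)}$ and
$$h(\sigma)=\psi(z)\frac{f^\epsilon(R'-s)}{f^\epsilon(R')},\qquad s=\operatorname{dist}(\sigma,z)\le R'.$$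
For $0<s<R'$ the logarithmic derivative is $p=-P((1-\epsilon)(R'-s))\ne0$, and (3) gives $p^2p'=-(1-\epsilon)H(p)$, so $p^2p'+H(p)=\epsilon H(p)>0$ and $\Delta_\infty(r^\gamma h)>0$ by (1). Since $\overline{B(z,R')}\subset B(z,R)\subset S$, $\psi>0$ on this closed ball. If $k=\max_{\overline{B(z,R')}}h/\psi>1$, the maximum is not at $z$, where the ratio is $1$, nor at $s=R'$, where it is $0$. So $r^\gamma h/k$ touches $r^\gamma\psi$ from below at a point with $\Delta_\infty(r^\gamma h/k)>0$, a contradiction. So $\psi\ge h$ in $B(z,R')$. Let $R'\to R$, then $\epsilon\to0$; since $f^\epsilon(R)=f((1-\epsilon)R)^{1/(1-\epsilon)}\to1$,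
$$\psi(\sigma)\ge\psi(z)f(R-\operatorname{dist}(\sigma,z))\quad\text{on }B(z,R).$$
Where $\operatorname{dist}(\sigma,z)\ge R$ the asserted lower bound is $0$. This proves item 1.

**Step 3. Constancy on $M$.** *This step turns the ridge exponent $4/3>1$ into rigidity.* For $0\le s\le R/2$ we have $-\ln f(R-s)\le Cs^{4/3}$: near $0$ by (4) if $b>0$, and because $-\ln\cos s=O(s^2)$ if $\gamma=1$; elsewhere by continuity. Let $z,z'\in M$ with $\operatorname{dist}(z,z')\le R/2$. Applying Step 2 from $z$ and from $z'$,
$$|\ln\psi(z)-\ln\psi(z')|\le C\operatorname{dist}(z,z')^{4/3}.\tag{8}$$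
If $z,z'\in M$ are joined in $M$ by a curve of length $\ell$, divide it into $n$ arcs of length $\ell/n\le R/2$ and add up (8):
$$|\ln\psi(z)-\ln\psi(z')|\le nC(\ell/n)^{4/3}\to0\qquad(n\to\infty).$$
If instead $M$ is connected with $\mathcal H^{4/3}(M)=0$, then $\ln\psi(M)$ is a compact interval. Given $\delta>0$, cover $M$ by countably many subsets $E_n\subset M$ of diameter $\delta_n\le R/2$ with $\sum\delta_n^{4/3}<\delta$. By (8), $\ln\psi(E_n)$ has diameter at most $C\delta_n^{4/3}$, so the interval has length at most $C\delta$. As $\delta$ was arbitrary, it is a point. In both cases $\psi$ is constant on $M$, and the constant is $m$ because the maximum is attained in $M$. This proves item 2.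

**Step 4. The two bounds meet.** *This step proves item 3.* On $M$, $\psi=m=mf(d)$. For $\sigma\in S\setminus M$ let $z\in M$ be nearest to $\sigma$. By hypothesis $R-\operatorname{dist}(\sigma,z)=d(\sigma)>0$, and Steps 1 to 3 give
$$mf(d(\sigma))\ge\psi(\sigma)\ge mf(R-\operatorname{dist}(\sigma,z))=mf(d(\sigma)).$$
So $\psi=mf(d)$. Since an admissible function exists (proof of Theorem A), the admissible functions are exactly $cf(d)$, $c>0$. $\square$

**Arcs: (i) and (ii) hold for $N=2$.** Let $S$ be an arc of length $2\rho\le2\pi$, with coordinate $\theta\in(-\rho,\rho)$, so $d=\rho-|\theta|$. If $R=\rho$, then $M=\{\theta=0\}$ and $d+\operatorname{dist}(\cdot,M)=\rho-|\theta|+|\theta|=R$. If $\gamma=1$, then $R=\pi/2\le\rho$ and $M=\{|\theta|\le\rho-\frac\pi2\}$ is a closed arc or the midpoint. Off $M$ the distance to the nearer end of $M$ along $S$ is $|\theta|-\rho+\frac\pi2\le\frac\pi2$; going around the other way costs at least $2\pi-2\rho+\frac\pi2\ge\frac\pi2$. So $\operatorname{dist}(\cdot,M)=|\theta|-\rho+\frac\pi2$ and $d+\operatorname{dist}(\cdot,M)=\frac\pi2=R$.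 In all cases $M$ is rectifiably connected, and item 3 applies, with solutions exactly $cf(d)$, $c>0$.

**Caps.** Let $S=B(z,\rho)$, $0<\rho<\pi$, so $d=\rho-\operatorname{dist}(\cdot,z)$. Then $M=\{\operatorname{dist}(\cdot,z)\le\rho-R\}$ is $\{z\}$ or a closed ball. Any two of its points are joined in $M$ through $z$ by geodesics, and off $M$ we have $\operatorname{dist}(\cdot,M)=\operatorname{dist}(\cdot,z)-(\rho-R)$. So $d+\operatorname{dist}(\cdot,M)=R$, and item 3 applies.

**Belts around a great circle.** Let $N\ge3$, $0<\alpha<\frac\pi2$, $\Gamma$ the great circle in the plane of the first two coordinates, and $S=\{\operatorname{dist}(\cdot,\Gamma)<\alpha\}$. Write $\sigma=(\cos\vartheta\,\omega,\sin\vartheta\,\tau)$ with $\omega\in S^1$, $\tau\in S^{N-3}$, $\vartheta=\operatorname{dist}(\sigma,\Gamma)\in[0,\frac\pi2]$. Every point of $\partial S$ has $\vartheta=\alpha$, so $d\ge\alpha-\vartheta$; moving along the geodesic on which only $\vartheta$ increases gives equality. Hence $\rho=\alpha<\frac\pi2$, $R=\rho$ in both cases, $M=\Gamma$ is rectifiably connected,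 and $d+\operatorname{dist}(\cdot,M)=\alpha=R$. By item 3 the admissible functions are exactly $cf(d)$, although $M$ is infinite: here the heights along $M$ are tied together by (8).
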